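# Rowmotion on bounded partitions of $[n]\times[\ell]$, rotation of multitriangulations, and cyclic sieving

## 1. Multitriangulations of a polygon and their rotation

Fix positive integers $n$ and $\ell$ and put $N=n+2\ell+1$. Take a convex $N$-gon with vertices $1,\dots,N$ in cyclic order. A *pair* is a two-element set of vertices, drawn as a chord (sides of the polygon included). Two pairs *cross* if their chords meet in interior points.

**Definition.** $\Delta$ is the simplicial complex of all sets of pairs that contain no $\ell+1$ mutually crossing pairs. Its facets (inclusion-maximal faces) are the *$\ell$-triangulations* of the $N$-gon, and $\mathcal T$ is the set of facets.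

A set of $\ell+1$ mutually crossing pairs, an *$(\ell+1)$-crossing*, uses $2\ell+2$ distinct vertices, and each of its chords has $\ell$ of the other vertices on each side. So it has the form $\{a_t,b_t\}$, $0\le t\le\ell$, with $a_0<\dots<a_\ell<b_0<\dots<b_\ell$.

For $\ell=1$ a facet is an ordinary triangulation, with the sides included; for $n=2$ the polygon is a pentagon and there are five. For $n=1$ and any $\ell$ we have $N=2\ell+2$, so an $(\ell+1)$-crossing uses all vertices. There is just one, the set of all $\ell+1$ diameters, and an $\ell$-triangulation is the set of all pairs except one diameter. There are $\ell+1$ of these, and rotation permutes them in one cycle.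

Call a pair $\{a,b\}$ *relevant* if $\ell<|b-a|<N-\ell$. An irrelevant pair has at most $\ell-1$ vertices strictly on one side, so it is crossed by at most $\ell-1$ mutually crossing chords, lies in no $(\ell+1)$-crossing, and belongs to every $\ell$-triangulation. So the complement of an $\ell$-triangulation consists of relevant pairs.

Rotation by one step acts on $\mathcal T$ and its $N$-th power is visibly the identity. We use this for a piecewise-linear map called rowmotion, whose order is not visible at all. First, rowmotion on a certain set of bounded partitions *is* rotation of $\ell$-triangulations after a bijection. Second, the $\ell$-triangulations invariant under a given rotation can be counted, because $\Delta$ controls a monomial basis of a ring of symplectic invariants and the invariant facets can be read from the pole at $t=1$ of a trace on that ring.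

## 2. Bounded partitions, rowmotion, and the theorem

The product of chains $[n]\times[\ell]$ has elements $(i,j)$, $1\le i\le n$, $1\le j\le\ell$, with $(i,j)\le(i',j')$ iff $i\le i'$ and $j\le j'$.

**Definition.** For a finite poset $Q$ and $\epsilon,\delta:Q\to\mathbb Z$, let $\mathcal A^\delta_\epsilon(Q)$ be the set of maps $\sigma:Q\to\mathbb Z$ with $\sigma(p)\le\sigma(q)$ whenever $p\le q$ and $\epsilon(p)\le\sigma(p)\le\delta(p)$ for all $p$. The *toggle* $t_p$ changes only the value at $p$:
$$t_p(\sigma)(p)=\max\big(\{\sigma(q):q\lessdot p\}\cup\{\epsilon(p)\}\big)+\min\big(\{\sigma(q):p\lessdot q\}\cup\{\delta(p)\}\big)-\sigma(p),$$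
where $\lessdot$ is the cover relation. *Rowmotion* is $\mathrm{row}=t_{p_1}\circ\cdots\circ t_{p_k}$ for a linear extension $p_1,\dots,p_k$ of $Q$; the top elements are toggled first.

A toggle reflects $\sigma(p)$ in the interval of its allowed values, so it is an involution of $\mathcal A^\delta_\epsilon(Q)$. Toggles at incomparable elements commute, so the choice of linear extension does not matter.

**Definition.** Let a cyclic group of order $N$ with generator $c$ act on a finite set $X$, not necessarily faithfully, and let $f(x)$ be a polynomial. The triple $(X,\langle c\rangle,f)$ exhibits the *cyclic sieving phenomenon* if $\#\{s\in X:c^k(s)=s\}=f(\omega^k)$ for every integer $k$, where $\omega$ is a primitive $N$-th root of unity.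

Write $[m]_x=1+x+\dots+x^{m-1}$ and
$$Cat_\ell(x)=\prod_{1\le i\le j\le n}\frac{[i+j+2\ell]_x}{[i+j]_x}.$$
From now on $\delta(i,j)=n$ and $\epsilon(i,j)=i-1$. The question, posed as a conjecture and taken from Joseph Bernstein, Jessica Striker, Corey Vorland, "$P$-strict promotion and $B$-bounded rowmotion, with applications to tableaux of many flavors", arXiv:2012.12219 (2020), is whether cyclic sieving holds here. The case $\ell=1$ follows from a result of S.-P. Eu and T.-S. Fu on cyclic sieving of faces of generalized cluster complexes.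

**Theorem 1.** For all $n,\ell\ge1$, $\big(\mathcal A^\delta_\epsilon([n]\times[\ell]),\langle\mathrm{row}\rangle,Cat_\ell(x)\big)$ exhibits the cyclic sieving phenomenon, where $\langle\mathrm{row}\rangle$ is the cyclic group of order $N=n+2\ell+1$ whose generator acts as $\mathrm{row}$. In particular $\mathrm{row}^{\,n+2\ell+1}$ is the identity.

For $r,s,p\ge0$ (with $r,s$ integers) put
$$M(r,s)=\prod_{a,b=1}^r\frac{a+b-1+s}{a+b-1},\qquad \mathrm{Cat}(r,p)=\prod_{1\le a\le b\le r}\frac{a+b+2p}{a+b}.$$

**Theorem 2.** (i) There is a bijection $\mathcal A^\delta_\epsilon([n]\times[\ell])\to\mathcal T$ carrying $\mathrm{row}$ to rotation by one step. In particular $\mathrm{row}^N=1$.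

(ii) $Cat_\ell(x)$ is a polynomial. Let $d\mid N$. Then $\#\mathrm{Fix}(\mathrm{row}^{N/d})$ equals

* $M(r,s)^{d/2}$ if $d$ is even, $n+1=dr$, $2\ell=ds$;
* $M(r,s)^{(d-1)/2}\,\mathrm{Cat}(r-1,\frac s2)$ if $d$ is odd, $n+1=dr$, $2\ell=ds$;
* $M(r,s)^{(d-1)/2}\,\mathrm{Cat}(r,\frac{s-1}2)$ if $d$ is odd, $n=dr$, $2\ell+1=ds$;
* $0$ otherwise,

and this equals $Cat_\ell(\omega')$ for every primitive $d$-th root of unity $\omega'$.

For $d=1$ the second and third lines both give $\mathrm{Cat}(n,\ell)$.

*Theorem 2 implies Theorem 1.* Let $\omega$ be a primitive $N$-th root of unity, $k\in\mathbb Z$, $d=N/\gcd(N,k)$. Then $\omega^k$ is a primitive $d$-th root of unity. Since $\mathrm{row}^N=1$, the maps $\mathrm{row}^k$ and $\mathrm{row}^{N/d}$ generate the same group, so they have the same fixed points, and their number is $Cat_\ell(\omega^k)$ by (ii). So everything reduces to Theorem 2.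

Notation kept throughout: $L=\binom{n+1}2$; $x^*=n+1-x$ for $x\in[n]$; $w_0\in S_{n+1}$ is the longest element, $w_0(y)=n+2-y$; $s_x=(x\ \,x{+}1)$. A word in $[n]$ is *reduced for* $w_0$ if it has length $L$ and the product of its $s_x$ is $w_0$. Since $w_0s_xw_0=s_{x^*}$, if $a_1\cdots a_L$ is reduced for $w_0$ then so is $a_2\cdots a_La_1^*$, because $s_{a_1}w_0s_{a_1^*}=w_0$.

## 3. The cases $n=1$; $n=2,\ \ell=1$; $n=3,\ \ell=1$

**$n=1$.** Here $\sigma$ is a weakly increasing $0/1$ sequence of length $\ell$, given by its number $k$ of ones. Toggle from the right. If $k\ge1$, each one with a one to its left stays, the leftmost one becomes $0+1-1=0$, and the zeros to its left then stay $0$. If $k=0$, the last entry becomes $0+1-0=1$, then the next, and so on, so all become $1$. Thus row is $k\mapsto k-1$ modulo $\ell+1$, a single cycle, matching the $\ell+1$ omitted diameters of Section 1. Also $Cat_\ell(x)=[2\ell+2]_x/[2]_x=1+x^2+\dots+x^{2\ell}$. At $\omega^k$ with $\omega$ of order $2\ell+2$ this is $\ell+1$ if $(\ell+1)\mid k$ and $0$ otherwise, as it should be.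

**$n=2$, $\ell=1$.** Write $\sigma=(s,u)$ with $0\le s\le u$, $1\le u\le2$. Row first sets $u'=\max(s,1)+2-u$, then $s'=u'-s$. This gives
$$(0,1)\to(2,2)\to(0,2)\to(1,1)\to(1,2)\to(0,1),$$
a 5-cycle with $N=5$. Here $Cat_1(x)=[5]_x[6]_x/([2]_x[3]_x)=[5]_x(1-x+x^2)$, which is $5$ at $x=1$ and $0$ at primitive fifth roots of unity.

**$n=3$, $\ell=1$.** Now $N=6$. A centrally symmetric triangulation of the hexagon contains a diameter ($3$ choices), and the diagonal of one of the two remaining quadrilaterals ($2$ choices) determines the other: $6$ in all. Rotation by $120^\circ$ fixes the $2$ triangulations with an inner triangle, and rotation by $60^\circ$ fixes none. Theorem 2 predicts, for $d=2$ ($r=2,s=1$): $M(2,1)=\frac21\cdot\frac32\cdot\frac32\cdot\frac43=6$; for $d=3$ ($n=3\cdot1$, $2\ell+1=3\cdot1$): $M(1,1)\,\mathrm{Cat}(1,0)=2$; for $d=6$: $0$; for $d=1$: $\mathrm{Cat}(3,1)=14$. All agree.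

## 4. Shearing time along a rowmotion orbit

Put $G(r,j)=n-\sigma(r,\ell+1-j)$. Then $\mathcal A^\delta_\epsilon$ becomes the set $\mathcal G$ of arrays $(G(r,j))_{1\le r\le n,\,1\le j\le\ell}$ with
$$G(r,j)\le G(r,j+1),\qquad G(r+1,j)\le G(r,j),\qquad 0\le G(r,j)\le n+1-r .$$
With the conventions $G(r,0)=0$, $G(r,\ell+1)=n+1-r$, $G(n+1,j)=0$, $G(0,j)=\infty$, the toggle at $(r,j)$ becomes
$$G(r,j)\mapsto\min(G(r,j+1),G(r-1,j))+\max(G(r,j-1),G(r+1,j))-G(r,j).$$
Indeed $n-(\max+\min-\sigma)=(n-\max)+(n-\min)-G$, lower covers turn into $(r-1,j)$ and $(r,j+1)$, upper covers into $(r+1,j)$ and $(r,j-1)$; the bound $n-\epsilon=n+1-r$ in the minimum is implied by $G(r,j+1)\le n+1-r$, and the bound $0$ in the maximum by the other terms. In row, $(r,j)$ is toggled after $(r+1,j)$ and $(r,j-1)$ and before $(r-1,j)$ and $(r,j+1)$.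

Such an array encodes a tableau (Section 5), and a sensible person hopes that row is promotion of that tableau. It is not: the recursion for promotion uses the *new* value in row $r-1$ and the *old* one in row $r+1$, and row does the opposite. Let $\partial$ be the composition that toggles in order of increasing $r+j$. For $n=2,\ell=1$ and $(G(1,1),G(2,1))=(2,1)$, row gives $(0,0)$ (this is $(0,1)\to(2,2)$ above), while $\partial$ gives first $2+1-2=1$, then $1+0-1=0$, that is $(1,0)$. The maps differ, but they are conjugate: one reads row $r$ of the array at time shifted by $r$.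

**Lemma 3.** $\mathrm{row}$ and $\partial$ are conjugate in the group of permutations of $\mathcal G$.

*Proof.* For $G\in\mathcal G$ and $k\in\mathbb Z$ let $\Phi(r,j,k)=(\mathrm{row}^kG)(r,j)$. The toggling order gives
$$\Phi(r,j,k{+}1)+\Phi(r,j,k)=\min(\Phi(r,j{+}1,k),\Phi(r{-}1,j,k))+\max(\Phi(r,j{-}1,k{+}1),\Phi(r{+}1,j,k{+}1)).\tag{1}$$
Set $\Psi(r,j,k)=\Phi(r,j,k+r)$. Substituting $k+r$ for $k$ in (1),
$$\Psi(r,j,k{+}1)+\Psi(r,j,k)=\min(\Psi(r,j{+}1,k),\Psi(r{-}1,j,k{+}1))+\max(\Psi(r,j{-}1,k{+}1),\Psi(r{+}1,j,k)).\tag{2}$$
This is the recursion of $\partial$, in which $(r-1,j)$ and $(r,j-1)$ are toggled before $(r,j)$, and $(r,j+1)$, $(r+1,j)$ after it.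

We must check $\Psi(\cdot,\cdot,k)\in\mathcal G$. The bounds and the inequality within a row hold because a row is read at one time. The remaining inequality is $\Phi(r+1,j,K+1)\le\Phi(r,j,K)$ with $K=k+r$. It holds because within the row-step $K\to K+1$, after $(r+1,j)$ has been toggled and before $(r,j)$ is, the array lies in $\mathcal G$.

So $\Psi(\cdot,\cdot,k+1)=\partial\,\Psi(\cdot,\cdot,k)$, and $\theta:G\mapsto\Psi(\cdot,\cdot,0)$ satisfies $\theta\circ\mathrm{row}=\partial\circ\theta$. As $\partial$ is invertible, $\Psi(\cdot,\cdot,0)$ determines $\Psi$, hence $\Phi$, hence $G$. So $\theta$ is injective, and bijective since $\mathcal G$ is finite. $\square$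

## 5. Flagged tableaux and jeu de taquin slides

Let $sc=(n,n-1,\dots,1)$ be the staircase. Recall that a semistandard tableau (SSYT) has weakly increasing rows and strictly increasing columns. Let $FT$ be the set of SSYT of shape $sc$ whose entries in row $r$ are at most $\ell+r$. For $n=2,\ell=1$, writing rows from the top and separating them by a slash, these are $11/2,\ 11/3,\ 12/2,\ 12/3,\ 22/3$.

Describe an SSYT by its counting function $g(r,a)=$ number of entries $\le a$ in row $r$, with $g(n+1,a)=0$. The SSYT conditions are $g(r,a)\le g(r,a+1)$ and $g(r+1,a+1)\le g(r,a)$. For $G\in\mathcal G$ put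
$$g(r,a)=0\ (a<r),\qquad g(r,a)=G(r,a-r+1)\ (r\le a\le r+\ell-1),\qquad g(r,a)=n+1-r\ (a\ge r+\ell).$$
Under this substitution $g(r+1,a+1)\le g(r,a)$ reads $G(r+1,j)\le G(r,j)$ with $j=a-r+1$. So $G\leftrightarrow g$ identifies $\mathcal G$ with $FT$ (entries of row $r$ of an SSYT are automatically $\ge r$), and we may write $\partial T$ for $T\in FT$.

**Slides.** Let $T\in FT$ have $q$ entries $1$, in cells $(1,1),\dots,(1,q)$. For $h=1,\dots,q$ in turn, erase the $1$ in cell $(1,q+1-h)$ and call the empty cell the *hole*. The hole repeatedly exchanges with the smaller of its right and lower neighbors (the lower one in case of a tie) until it has neither, and then its cell is removed, or *vacated*. The result is $T^-$. For $T=11/2$, the first hole $(1,2)$ is vacated at once, the second moves from $(1,1)$ down to $(2,1)$, and $T^-$ is the single cell with entry $2$.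

Two elementary facts about slides are needed.

*(H) At every moment rows weakly increase and columns strictly increase if the hole is skipped.* This holds when a slide starts. Let the hole be at $(r,c)$, with right neighbor $x$, lower neighbor $y$, left neighbor $u$, upper neighbor $w$. If $y$ moves up ($y\le x$ or $x$ absent), let $v$ be the entry at $(r+1,c-1)$. Then $u<v\le y\le x$, so row $r$ is fine. Column $c$ is fine because $w<y$ already held across the hole. Row $r+1$ with the new hole skipped is fine because $v\le y$ and $y$ is at most the next entry. If $x$ moves left ($x<y$ or $y$ absent), row $r$ is fine because $u\le x$ held across the hole. In column $c$, $w$ is at most the entry at $(r-1,c+1)$, which is $<x$, and $x<y$. Column $c+1$ merely skips a cell.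

*(H$'$) Equal entries are always in distinct columns and keep their left-to-right order; in a tie the lower entry is further left.* Distinctness is (H). An upward move keeps the column. If $x$ moves left into column $c$, entries above in that column are $<x$ and entries below are $>x$, by the last case of (H). So column $c$ contains no other copy of $x$. The last clause is clear, as the lower neighbor is in column $c$ and the right one in column $c+1$.

Let $g'(r,a)$ be the number of entries $\le a+1$ in row $r$ of $T^-$, so $g'(r,0)=0$; put $g'(0,a)=\infty$ and $g'(n+1,a)=0$.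

**Lemma 4.** (a) For $a\ge1$, $1\le r\le n$:
$$g'(r,a)=\min(g(r,a{+}1),g'(r{-}1,a{-}1))+\max(g(r{+}1,a{+}1),g'(r,a{-}1))-g(r,a).\tag{3}$$
(b) At most one cell per row of $sc$ is vacated, namely the last one. $\partial T$ is obtained from $T^-$ by subtracting $1$ from all entries and putting $\ell+r$ into the vacated cell of row $r$, for each $r$ for which there is one.

*Proof of (a).*

**Step 1: reduce to one value at a time.** By (H) the entries met by a hole weakly increase: after an exchange with $e$ the new right neighbor is $\ge e$ and the new lower one is $>e$. So each slide first exchanges the hole with $2$'s, then with $3$'s, and so on, and its course through entries $\le a+1$ depends only on the positions of these entries. Let $\lambda,\kappa$ be the shapes with row lengths $g(r,a)$, $g(r,a+1)$, let $\mu$ have row lengths $g'(r,a-1)$ (with $\mu_0=\infty$), and put $b=a+1$. We show by induction on $a$: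

$(S_a)$ *$\lambda/\mu$ has at most one cell per column, and the hole slid as $h$-th, after exchanging with all entries $\le a$, is at the $h$-th cell of $\lambda/\mu$ from the right.*

$(S_1)$ is clear: $\mu=\emptyset$ and $\lambda=(q)$. Assume $(S_a)$ and call the cells of $\lambda/\mu$ *hole cells*. When the $h$-th hole reaches its hole cell, the cells of $\lambda$ other than the first $h$ hole cells contain entries $\le a$. Here it matters that the $1$'s are erased one at a time.

**Step 2: cut each row into four pieces.** Since $\lambda/\mu$ and $\kappa/\lambda$ have at most one cell per column,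
$$\alpha_r:=\max(\kappa_{r+1},\mu_r)\le\lambda_r\le\beta_r:=\min(\kappa_r,\mu_{r-1}).$$
Row $r$ of $\kappa/\mu$ consists, from left to right, of:

* columns $(\mu_r,\alpha_r]$: hole cells with a $b$ of $T$ directly below (*forced*), since there $c\le\kappa_{r+1}$ and $c>\mu_r\ge\lambda_{r+1}$;
* columns $(\alpha_r,\lambda_r]$: hole cells with no cell of $\kappa$ below (*free*);
* columns $(\lambda_r,\beta_r]$: $b$'s with no hole cell above, since there $c\le\mu_{r-1}$;
* columns $(\beta_r,\kappa_r]$: $b$'s below the forced hole cells of row $r-1$; if nonempty this is $(\mu_{r-1},\kappa_r]=(\mu_{r-1},\alpha_{r-1}]$.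

Put $k_r=\beta_r-\lambda_r$. Holes are processed from right to left, and hole cells of higher rows are further right because $\lambda_{r+1}\le\mu_r$.

**Step 3: follow the holes through the $b$'s.** *Claim: in passing through $b$'s, a forced hole at $(r,c)$ moves down one step and stops; a free hole at $(r,c)$ moves right $k_r$ steps and stops.* We argue in the order of processing. By the claim for earlier holes, forced holes of row $r$ move only $b$'s of row $r+1$ lying in their own columns, and free holes of row $r$ move only $b$'s of columns $(\lambda_r,\beta_r]$ of row $r$, within that row.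

*Forced.* Hole cells of row $r+1$ are further left and not yet processed, and other forced columns do not interfere, so the $b$ below is still there. The right neighbor, if any, is $\ge b$, as the hole has already exchanged with all entries $\le a$ it can meet. So the hole moves down to $(r+1,c)$. If $c+1\le\kappa_{r+1}$, then $(r,c+1)$ was a forced hole cell, already processed, so $(r+1,c+1)$ no longer holds an entry $\le b$. Otherwise $(r+1,c+1)\notin\kappa$, and entries $\le b$ live in $\kappa$. Also $(r+2,c)\notin\kappa$, since $\kappa_{r+2}\le\lambda_{r+1}\le\mu_r<c$. So the hole stops.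

*Free.* We show inductively: after the free holes of row $r$ in columns $>c$ have been processed, $(r,c+1),\dots,(r,c+k_r)$ are $b$'s, and the cells of row $r$ further right hold no entry $\le b$. For $c=\lambda_r$ the first part is the third piece of Step 2, and the second holds because the forced holes of row $r-1$ have emptied the columns $(\beta_r,\kappa_r]$ of $b$'s. Below $(r,c),\dots,(r,\beta_r)$ there is no cell of $\kappa$, as $\kappa_{r+1}\le\alpha_r<c$. So the hole moves right exactly $k_r$ steps. Then $(r,c),\dots,(r,c+k_r-1)$ are $b$'s and nothing $\le b$ is further right, which is the statement for $c-1$.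

**Step 4: read off the result.** Afterwards the entries $\le b$ in row $r$ occupy the columns $\le\alpha_r+k_r=\alpha_r+\beta_r-\lambda_r$, which is (3). The holes in row $r$ occupy columns $(\alpha_r+k_r,\beta_r]$ (free holes of row $r$) and $(\beta_r,\kappa_r]$ (forced holes of row $r-1$), which together are the cells of $\kappa$ in row $r$ beyond the new $\mu$. As $\kappa_{r+1}\le\alpha_r$, there is at most one hole per column. The right-to-left order is preserved: forced holes keep their columns, and the free holes of a row are shifted together, to columns $\le\beta_r$. This is $(S_{a+1})$.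

*Proof of (b).* First we match (3) with the recursion of $\partial$. For $r\le a\le r+\ell-1$ and $j=a-r+1$, put $G'(r,j)=g'(r,r+j-1)$. Then (3) reads $G'(r,j)=\min(G(r,j{+}1),G'(r{-}1,j))+\max(G(r{+}1,j),G'(r,j{-}1))-G(r,j)$, with $G'(r,0)=g'(r,r-1)=0$ because $T^-$ is semistandard with entries $\ge2$. This is the recursion for $\partial G$, so $g'(r,a)=(\partial G)(r,j)$.

Next we treat $a\ge r+\ell$, to see what is vacated. There $g(r,a)=g(r,a+1)=n+1-r$ and $g(r+1,a+1)=n-r$. By induction on $r$, $g'(r-1,a-1)\ge n+1-r$ (it is $\infty$ for $r=1$). Hence (3) gives $g'(r,a)=\max(g'(r,a-1),n-r)\ge n-r$, which completes the induction. So $g'(r,a)$ is constant for $a\ge r+\ell$, with value $n-r$ or $n+1-r$. Thus at most the last cell of row $r$ is vacated. After subtracting $1$, the entries of row $r$ of $T^-$ exceeding $r+\ell-1$ equal $r+\ell$. In $\partial T$ the entries $\le r+\ell-1$ of row $r$ are counted by the same function, and all others equal $r+\ell$. $\square$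

**Standardization.** Let $\mathrm{std}(T)$ be the standard tableau that labels the cells of $T$ by $1,2,\dots$ in the order of their entries, equal entries from left to right. *Promotion* of a standard tableau of shape $sc$ is: delete $1$, slide the hole out of $(1,1)$, subtract $1$, put $L$ into the vacated cell.

**Lemma 5.** Let $T\in FT$ have $q$ entries $1$. In the $q$-fold promotion of $\mathrm{std}(T)$ the labels $1,\dots,L-q$ occupy the cells of $T^-$ and form $\mathrm{std}(T^-)$, and the labels $L-q+1,\dots,L$ occupy the vacated cells.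

*Proof.* We compare the $h$-th promotion with the $h$-th slide. Suppose that after $h-1$ of each: the labels $1,\dots,q-h+1$ are in $(1,1),\dots,(1,q-h+1)$; the cells holding entries $\ge2$ carry the labels $q-h+2,\dots,L-h+1$ in standardization order; the vacated cells carry the labels $L-h+2,\dots,L$. This is true for $h=1$. In the $h$-th promotion the hole first moves along row $1$ from $(1,1)$ to $(1,q-h+1)$, because labels in row $2$ exceed $q-h+1$. From there it makes the same moves as the hole of the $h$-th slide. Different entries compare like their labels. In a tie the lower entry has the smaller label by (H$'$). Labels in vacated cells are larger than all others, so they are never preferred to a cell of $T$. The hole of the slide ends, by Lemma 4(b), at the last cell of a row of $sc$. This is a corner of the staircase, with no neighbor in $sc$ at all, so the promotion hole stops there too. By (H$'$) the standardization order is preserved, and subtracting $1$ and inserting $L$ gives the supposition for $h+1$. $\square$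

## 6. Edelman–Greene insertion and flagged factorizations

**Definition (Edelman–Greene insertion).** To insert $y$ into a row: if no entry is $>y$, append $y$. Otherwise let $z$ be the smallest entry $>y$. If $z=y+1$ and $y$ is in the row, leave the row unchanged and insert $y+1$ into the next row; else replace $z$ by $y$ and insert $z$ into the next row. $P(a)$ is the result of inserting the letters of a word $a$ successively, and $Q(a)$ records the order in which cells are created.

For $a=121$: after two letters the row is $(1,2)$; inserting $1$ triggers the special rule and sends $2$ to the second row. So $P=12/2$ and $Q=12/3$. For $a=212$ one gets $P=12/2$ and $Q=13/2$.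

We use these facts (Edelman–Greene, *Balanced tableaux*, Adv. Math. 63 (1987); see also Angel–Holroyd–Romik–Virág, Adv. Math. 215 (2007), §4):

* (E1) For reduced words, all intermediate $P$'s are strictly increasing in rows and columns. $a\mapsto Q(a)$ is a bijection from reduced words of $w_0\in S_{n+1}$ to standard tableaux of shape $sc$, and $P(a)=P_0$ with $P_0(i,j)=i+j-1$.
* (E2) $a_i<a_{i+1}$ iff in $Q(a)$ the entry $i+1$ is weakly above and strictly right of $i$.
* (E3) For reduced words $a$ of $w_0$, $Q(a_2\cdots a_L\,a_1^*)$ is the promotion of $Q(a)$.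

In the example, (E3) says that the promotion of $12/3$ is $13/2$, as one sees directly. All entries of $P$ are $\le n$, since only letters, displaced entries, or entries already present are passed on.

The next lemma translates a bound on letters of a suffix into a bound on rows; this is how the flag condition on tableaux becomes a condition on words.

**Lemma 6.** Let $a$ be a reduced word of $w_0$, $0\le p\le L$, $0\le r\le n$. The letters $a_{p+1},\dots,a_L$ are all $\le n-r$ iff the entries $p+1,\dots,L$ of $Q(a)$ all lie in rows $>r$. In that case, for $i\le r$, row $i$ of $P$ is $(i,i+1,\dots,n)$ at all times $\ge p$, and each letter $y$ of the suffix enters row $i$ as $y+i-1$ and leaves it unchanged.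

*Proof.* ($\Rightarrow$) We induct on $i\le r$, assuming that each letter $y$ of the suffix enters row $i$ as $y+i-1$, which is $\le n-1$. The maximum of row $i$ can increase only by appending, and entries appended at times $>p$ are $\le n-1$. The final maximum is $n$ by (E1), so the maximum is $n$ at all times $\ge p$, and therefore nothing is appended. Hence row $i$ has its final length $n+1-i$ from time $p$ on. Its entries are distinct and lie in $[i,n]$, as columns are strict, so it is $(i,\dots,n)$. Now $y+i-1$ and $y+i$ are both in the row, so the special rule applies and $y+i$ is passed to row $i+1$.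

($\Leftarrow$) Rows $i\le r$ have full length from time $p$ on, so they equal $(i,\dots,n)$ as before. A letter $y$ of the suffix is never appended in a row $\le r$. In particular it never enters such a row as $n$, since $n$ would be appended. So, inductively, it enters row $i$ as $y+i-1\le n-1$ and passes on as $y+i$. For $i=r$ this says $y\le n-r$. (For $r=0$ both conditions are vacuous.) $\square$

**Definition.** A *flagged factorization* is a sequence $U_1,\dots,U_{n+\ell}\subseteq[n]$ with $U_{\ell+i}\subseteq[n+1-i]$ for $1\le i\le n$ such that the word $U_1U_2\cdots U_{n+\ell}$, each $U_a$ written increasingly, is a reduced word of $w_0$.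

*Flagged factorizations correspond to $FT$.* Label the cell created by each letter with the index of its factor. By (E2) the cells of one factor are created strictly rightwards and weakly upwards, so the labelled tableau is semistandard with standardization $Q$. Conversely, given an SSYT of shape $sc$ with entries $\le n+\ell$, its standardization is $Q(a)$ for a unique $a$ by (E1); successive labels on equal entries go strictly right and weakly up, so by (E2) the letters in each factor increase. This is a bijection from factorizations of reduced words of $w_0$ into $n+\ell$ increasing factors to SSYT of shape $sc$ with entries $\le n+\ell$. The condition $U_{\ell+i}\subseteq[n+1-i]$ for all $i$ says that for all $r$ the letters in factors $>\ell+r$ are $\le n-r$. By Lemma 6 this says that for all $r$ the entries $>\ell+r$ lie in rows $>r$, that is, entries of row $r$ are $\le\ell+r$. So insertion gives a bijection from flagged factorizations to $FT$.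

*Encoding by pairs.* To $(U_a)$ assign $C=\{\{a,a+\ell+x\}:x\in U_a\}$. The map $(a,x)\mapsto\{a,a+\ell+x\}$ is a bijection from the allowed positions onto the relevant pairs: $b=a+\ell+x$ has $\ell<b-a<N-\ell$ iff $1\le x\le n$, and $b\le N$ means $x\le n+1-(a-\ell)$. For $n=2,\ell=1$ and $T=11/2$, the word is $121$ with $U_1=\{1,2\}$, $U_2=\{1\}$, so $C=\{13,14,24\}$. The other diagonals of the pentagon are $25,35$: a triangulation.

## 7. Complements of $\ell$-triangulations are pipe dreams

That the last example is no accident is the next lemma. It uses pipe dreams. A set of cells of a square is a *reduced pipe dream* of a permutation $w$ if the word with letter $p+q-1$ for each cell $(p,q)$, read along rows from right to left, top row first, is reduced for $w$. For $w=132$ these are $\{(1,2)\}$ and $\{(2,1)\}$. With $n=\ell=1$, $N=4$ and $(p,q)\leftrightarrow\{p,N+1-q\}$ they become $13$ and $24$, the complements of the two triangulations of a square.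

**Lemma 7** (cf. Stump, Serrano–Stump, Pilaud–Pocchiola). A set $C$ of relevant pairs comes from a flagged factorization iff $C$ is the complement of an $\ell$-triangulation.

*Proof.* Let $w=1_\ell\times w_0\in S_{n+1+\ell}$, an involution.

**Step 1: the defining antidiagonals.** By Knutson–Miller (Ann. Math. 161 (2005), Thm. B), the complements in the $(n+1+\ell)\times(n+1+\ell)$ square of the reduced pipe dreams of $w$ are the facets of the complex of cell sets that contain none of the following antidiagonals: those of the minors of size $r_w(p,q)+1$ in the upper left $p\times q$ rectangle, where $r_w(p,q)=\#\{i\le p:w(i)\le q\}$. If $\min(p,q)\le\ell$, then $r_w(p,q)=\min(p,q)$ and there are no such minors. If $p,q>\ell$, counting $1\le i\le p-\ell$ with $n+2-i\le q-\ell$ gives $r_w(p,q)=\ell+\max(0,p+q-N)$.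

**Step 2: only antidiagonals of size $\ell+1$ matter.** Call an antidiagonal $p_0<\dots<p_\ell$, $q_0>\dots>q_\ell$ (cells $(p_t,q_t)$) with $p_\ell+q_0\le N$ *basic*. Basic ones are defining: take $p=p_\ell$, $q=q_0$, both $>\ell$. For $p+q\le N$ all defining antidiagonals are basic. If $p+q=N+e$ with $e>0$, a defining antidiagonal has size $\ell+e+1$, and its part with indices $0,\dots,\ell$ satisfies $p_\ell+q_0\le(p-e)+q=N$, so it contains a basic one. Hence the complex is defined by the basic antidiagonals.

**Step 3: basic antidiagonals are $(\ell+1)$-crossings.** Put $(p,q)\leftrightarrow\{a,b\}$ with $a=p$, $b=N+1-q$. In a basic antidiagonal, $p_t\ge1+t$ and $q_t\ge1+\ell-t$, while $p_t\le p_\ell-(\ell-t)$ and $q_t\le q_0-t$; so $\ell+2\le p_t+q_t\le N-\ell$. As $b-a=N+1-(p+q)$, its cells correspond to relevant pairs $a<b$. Every relevant pair is a cell of the square, since $a\le n+\ell$ and $b\ge\ell+2$. Basic antidiagonals correspond to systems $a_0<\dots<a_\ell$, $b_0<\dots<b_\ell$ with $a_\ell<b_0$ (this is $p_\ell+q_0\le N$), i.e. exactly to the $(\ell+1)$-crossings.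 Cells in no basic antidiagonal lie in every facet. So the reduced pipe dreams of $w$ are exactly the complements of $\ell$-triangulations.

**Step 4: compare the words.** For $b=a+\ell+x$ the letter is $p+q-1=N-(b-a)=\ell+x^*$, and the reading order is the lexicographic order of $(a,b)$. (As $w=w^{-1}$, conventions do not matter.) So $C$ is the complement of an $\ell$-triangulation iff the word in the letters $x^*$, equivalently (conjugation by $w_0$) the word in the letters $x$, is a reduced word of $w_0$. The latter word is $U_1\cdots U_{n+\ell}$. $\square$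

In particular all facets of $\Delta$ have $\binom N2-L=\ell(2n+2\ell+1)=\ell(N+n)$ elements.

## 8. Promotion is rotation

**Lemma 8.** Let $\varrho$ be the rotation $v\mapsto v-1$ of the $N$-gon. If $T\in FT$ corresponds to $C$, then $\partial T$ corresponds to $\varrho C$.

*Proof.*

**Step 1: the factorization of $\varrho C$.** Let $U_1=\{x_1<\dots<x_q\}$. A pair $\{a,a+\ell+x\}$ with $a\ge2$ goes to the same letter $x$ in factor $a-1$. The pair $\{1,1+\ell+x\}$ goes to $\{\ell+x,N\}$, which has letter $N-2\ell-x=x^*$ in factor $\ell+x$. So $\varrho C$ has factors $U'_a=U_{a+1}$ (with $U_{n+\ell+1}=\emptyset$), with $x_i^*$ adjoined to $U'_{\ell+x_i}$. It is a new maximum there, since $U_{\ell+x_i+1}\subseteq[n-x_i]=[x_i^*-1]$.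

**Step 2: apply promotion $q$ times.** By (E3), $W_0=U_2\cdots U_{n+\ell}\,x_1^*x_2^*\cdots x_q^*$ is reduced for $w_0$ and $Q(W_0)$ is the $q$-fold promotion of $\mathrm{std}(T)$. By Lemma 5, in $W_0$ the letters of $U_a$ ($a\ge2$) create the cells with entry $a$ of $T^-$, and the last $q$ letters create the vacated cells.

**Step 3: move the letters $x_i^*$ to their factors.** Define $W_i$ from $W_{i-1}$ by moving $x_i^*$ left to the end of $U_{\ell+x_i+1}$. Since $x_1^*,\dots,x_{i-1}^*$ have been moved further left, $x_i^*$ passes only $R=U_{\ell+x_i+2}\cdots U_{n+\ell}$, whose letters are $\le n-1-x_i=x_i^*-2$. So $W_{i-1}=V\,R\,x_i^*X$ and $W_i=V\,x_i^*R\,X$ with $X=x_{i+1}^*\cdots x_q^*$. These are commutation-equivalent, so all are reduced for $w_0$, and $W_q$ is the word of $\varrho C$.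

**Step 4: the moves do not change the created cells.** *Claim: each letter creates the same cell in $W_{i-1}$ as in $W_i$, and $x_i^*$ creates the last cell of row $\rho:=x_i$.* In $W_i$ the suffix $RX$ has letters $\le n-\rho$, while $x_i^*RX$ has letters $\le n-(\rho-1)$, not all $\le n-\rho$. Apply Lemma 6 with $r=\rho-1$ and $r=\rho$. From the end of $V$ on, the rows $k<\rho$ are $(k,\dots,n)$; $x_i^*$ creates a cell in row $\rho$; and after $Vx_i^*$ row $\rho$ is $(\rho,\dots,n)$. Now $x_i^*$ enters row $\rho$ as $(n+1-\rho)+\rho-1=n$ and is appended, so after $V$ row $\rho$ is $(\rho,\dots,n-1)$.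

Consider a letter $y\le n-1-\rho$ of $R$, in either word. It passes the rows $k<\rho$ without changing them and enters row $\rho$ as $y+\rho-1$. Both $y+\rho-1$ and $y+\rho\le n-1$ are in row $\rho$, whether that row is $(\rho,\dots,n-1)$ or $(\rho,\dots,n)$. So it passes to row $\rho+1$ as $y+\rho$ and leaves the rows $\le\rho$ unchanged. Hence $R$ creates the same cells in both words. In $W_{i-1}$ the letter $x_i^*$ then passes each row $k<\rho$ by the special rule (it enters as $n+k-\rho\le n-1$), enters row $\rho$ as $n$, and is appended in the last cell. Afterwards the $P$-tableaux agree, so $X$ creates the same cells too. This proves the claim.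

**Step 5: conclude.** The tableau of $\varrho C$ is $T^-$ with entries decreased by $1$, and entry $\ell+x_i$ in the vacated cell of row $x_i$ for $1\le i\le q$. By Lemma 4(b) this is $\partial T$. $\square$

For $n=2,\ell=1$, $T=11/2$: here $T^-$ is the cell with entry $2$, and $\partial T=12/3$. On the other side $\varrho\{13,14,24\}=\{25,35,13\}$ has factors $\{1\},\{2\},\{1\}$, whose tableau is $12/3$.

*Proof of Theorem 2(i).* Lemma 3 conjugates row to $\partial$ on $\mathcal G=FT$. Insertion and the encoding map $FT$ bijectively to the complements of $\ell$-triangulations (Lemma 7), carrying $\partial$ to $\varrho$ (Lemma 8), and complements rotate along. $\square$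

## 9. How many $\ell$-triangulations there are

Theorem 2(i) lets us count $\mathcal T$ on the other side. $T(i,j)=\sigma(i,j)+i$ identifies $\mathcal A^\delta_\epsilon$ with SSYT of shape $n\times\ell$ ($n$ rows) with entries in $[2n]$ and row $i$ entries $\ge2i-1$; the bound $\le n+i$ is automatic because columns of length $n$ are strict. These are King's symplectic tableaux (King 1976) for $Sp_{2n}$ and highest weight $(\ell^n)$. So their number is the dimension of that irreducible representation. Weyl's formula with $\rho=(n,\dots,1)$, $\lambda+\rho=(n+\ell,\dots,1+\ell)$ has equal differences in numerator and denominator, and what remains is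
$$|\mathcal T|=|\mathcal A^\delta_\epsilon|=\prod_{i\le j}\frac{i+j+2\ell}{i+j}=\mathrm{Cat}(n,\ell).$$

## 10. Diameters in centrally symmetric $\ell$-triangulations

When we count orbits of pairs under a rotation of even order, diameters have shorter orbits than other pairs. So we need to know their number.

**Lemma 9.** If $N$ is even, a centrally symmetric $\ell$-triangulation contains exactly $\ell$ diameters.

*Proof.* The idea is to read the reduced word of the complement from a slice that respects central symmetry.

**Step 1: unroll the polygon.** Let $\mathcal Z=\{(a,b)\in\mathbb Z^2:\ell<b-a<N-\ell\}$ with the componentwise order, letter $x(a,b)=b-a-\ell\in[n]$, and $\tau(a,b)=(b,a+N)$. Then $\tau$ is an automorphism of the poset, $z<\tau z$, $x(\tau z)=x(z)^*$, and $\mathcal Z/\langle\tau\rangle$ is the set of relevant pairs. Let $C$ be the complement of the given $\ell$-triangulation, lifted to $\mathcal Z$. If $(a,b),(a',b')$ are incomparable, say $a<a'$, $b>b'$, their letters differ by $(b-b')+(a'-a)\ge2$. For a lower set $I$ we have $I\subseteq\tau I$.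 If the slice $\tau I\setminus I$ is finite, the word of $C$ in the slice, read along any linear extension, is well defined up to commutations, because linear extensions are connected by swaps of adjacent incomparable elements.

**Step 2: move the slice.** For $I_1=\{a\le0\}$ we get $\tau I_1=\{b\le N\}$, and the slice is $\{1\le a,\ b\le N\}$. Its lexicographic word is $U_1\cdots U_{n+\ell}$, reduced for $w_0$ by Lemma 7. Let $z$ be a minimal element of $\mathcal Z\setminus I$. Then $\tau^{-1}z\in I$, so $z$ is in the slice and can be listed first. Replacing $I$ by $I\cup\{z\}$ deletes $z$ from the slice and adds $\tau z$. The latter can be listed last: an element $u>\tau z$ of the new slice would give $\tau^{-1}u\in I$ with $\tau^{-1}u>z$, forcing $z\in I$. If $z\in C$ the word changes from $a_1\cdots a_L$ to $a_2\cdots a_La_1^*$, again reduced for $w_0$; otherwise it does not change.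

The lower set $I_2=\{a+b<N-\ell\}$ contains $I_1$ (if $a\le0$ then $a+b<2a+N-\ell\le N-\ell$), and the difference is finite. So we can pass from $I_1$ to $I_2$, each time adding a minimal element of what is missing. Since $\tau$ raises $a+b$ by $N$, the word of $C$ in $\{N-\ell\le a+b<2N-\ell\}$ is reduced for $w_0$. Write it by increasing values $s$ of $a+b$ as a product of blocks $W_s$. The letters in one block are distinct and of equal parity, so they commute.

**Step 3: use the symmetry.** Central symmetry composed with $\tau^{-1}$ leaves the lift of $C$ invariant under $(a,b)\mapsto(b-\frac N2,a+\frac N2)$, which preserves $a+b$ and sends $x$ to $x^*$. So $W_s=W_s^*$ as sets, and every product $v$ of initial full blocks commutes with $w_0$. The reflection attached to a letter $x$ of the next block is $v s_xv^{-1}=(v(x)\ v(x+1))$; the earlier letters of that block commute with $s_x$. It has the form $(y\ \ n+2-y)$ iff $v(x+1)=n+2-v(x)=v(n+2-x)$, iff $x=\frac{n+1}2$. In a reduced word of $w_0$ each transposition occurs exactly once as such a reflection, and, $n$ being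 odd, $\frac{n+1}2$ transpositions have this form. The slice contains exactly one lift of each relevant pair, and the letter $\frac{n+1}2$ means $b-a=N/2$, a diameter. So $C$ contains $\frac{n+1}2$ of the $\frac N2$ diameters, and the $\ell$-triangulation contains the other $\ell$. $\square$

## 11. The Pfaffian ring, the sign twist, and a Molien integral

We now put a variable $x_{ab}$ on every pair $a<b$, with $x_{ba}=-x_{ab}$. Let $I$ be the ideal of $\mathbb C[x_{ab}]$ generated by the $(2\ell+2)\times(2\ell+2)$ principal Pfaffians of $(x_{ab})$, and $R=\mathbb C[x_{ab}]/I=\bigoplus_kR_k$. Recall that the Pfaffian on an ordered vertex set is the signed sum over its perfect matchings of the products of the $x_{ab}$. For $N=4$, $\ell=1$ there is one, $x_{12}x_{34}-x_{13}x_{24}+x_{14}x_{23}$, and the crossing term $x_{13}x_{24}$ is among its monomials. By the first and second fundamental theorems for $Sp_{2\ell}$ (Weyl; De Concini–Procesi 1976), $x_{ab}\mapsto\langle v_a,v_b\rangle$ identifies $R$ with the $Sp_{2\ell}$-invariant polynomials in $v_1,\dots,v_N\in\mathbb C^{2\ell}$.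 $R_k$ sits in degree $2k$, and there are no invariants of odd degree.

Section 14 will show that the monomials supported on faces of $\Delta$ form a basis of $R$. The first thing to try is then to let the rotation $v_a\mapsto v_{a+1}$ (indices mod $N$) act and to take traces. It fails on signs: $x_{aN}$ goes to $\langle v_{a+1},v_1\rangle=-x_{1,a+1}$. For $N=4$ the square of this map sends $x_{13}$ to $-x_{13}$ and $x_{24}$ to $-x_{24}$, and it swaps the other variables in pairs up to sign, so its trace on $R_1$ is $-2$; but two pairs are fixed by the half turn. The remedy is a twist. Let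
$$\gamma:\ v_a\mapsto v_{a+1}\ (a<N),\qquad v_N\mapsto-v_1 .$$
It commutes with $Sp_{2\ell}$, sends $x_{ab}\mapsto x_{a+1,b+1}$ for $b<N$, and $x_{aN}\mapsto-\langle v_{a+1},v_1\rangle=x_{1,a+1}$. So it permutes the variables exactly as rotation permutes pairs.

A second obstacle remains: no trace on a single $R_k$ isolates facets, since faces of all sizes support monomials. For $N=4$, $\ell=1$ the Hilbert series is $(1-t^2)/(1-t)^6=(1+t)/(1-t)^5$; the two facets have $5$ elements each, while $\dim R_5=126+70=196$. But the facets are visible in the pole at $t=1$: its order is $5$ and its leading coefficient is $2$. So we study the generating function of traces near $t=1$.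

Fix $d\mid N$, $m=N/d$. The eigenvalues of $\gamma$ on $\mathbb C^N$ are the roots of $z^N=-1$, so those of $\gamma^m$ are the roots of $\zeta^d=-1$, each $m$ times. On linear forms in the $v_a$, an element $h$ of the compact group $Sp(2\ell)$ together with $\gamma^m$ has as eigenvalues the products of eigenvalues of $h$ (a set closed under inversion) with these $\zeta$. Averaging over $Sp(2\ell)$ projects onto invariants, and $\sum_js^j\,\mathrm{tr}(\cdot|\mathrm{Sym}^j)$ is the inverse of the product of $1-s\cdot(\text{eigenvalue})$. With $s=t^{1/2}$ and $\prod_{\zeta^d=-1}(1-\zeta z)=1+z^d$, for $0<t<1$,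
$$\sum_kt^k\,\mathrm{tr}(\gamma^m|R_k)=\int_{Sp(2\ell)}\prod_{\zeta^d=-1}\det(1-t^{1/2}\zeta h)^{-m}dh=\int_{Sp(2\ell)}\det(1+t^{d/2}h^d)^{-m}\,dh=:h_d(t),\tag{4}$$
where $dh$ is normalized Haar measure.

## 12. The integral near $t=1$

Let $d'=\lfloor d/2\rfloor$ and
$$D_d=\begin{cases}\ell(N+n)/d& d\text{ odd}\\ \ell(N+n+1)/d& d\text{ even.}\end{cases}$$
For integers $0\le p\le m$, respectively $p\ge0$ with $2p+1\le m$, let
$$\alpha_p=\int_{U(p)}|\det(1+h)|^{2(m-p)}dh,\qquad \beta_p=\int_{Sp(2p)}\det(1+h)^{m-2p-1}dh .$$

**Proposition 10.** $\lim_{t\to1^-}(1-t)^{D_d}h_d(t)$ equals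

* $d^{-D_d}\alpha_p^{d'}\beta_{p_0}$ if $d$ is odd and either $d\mid2\ell$, $p=\frac{2\ell}d$, $p_0=\frac p2$; or $d\mid2\ell+1$, $p=\frac{2\ell+1}d$, $p_0=\frac{p-1}2$ (for $d=1$ both give $\beta_\ell$);
* $d^{-D_d}2^p\alpha_p^{d/2}$ if $d$ is even, $d\mid2\ell$, $p=\frac{2\ell}d$;
* $0$ otherwise.

*Proof.*

**Step 1: localize at the singular angles.** Let $u=t^{d/2}$ and $\delta=1-u\sim\frac d2(1-t)$, with $t$ so close to $1$ that $u\ge\frac14$. Let $e^{\pm i\theta_a}$ be the eigenvalues of $h$. By Weyl integration
$$h_d=\frac1{\ell!}\int_{[0,\pi]^\ell}\prod_a\tfrac2\pi\sin^2\theta_a\,|1+ue^{id\theta_a}|^{-2m}\prod_{a<b}(2\cos\theta_a-2\cos\theta_b)^2\,d\theta.$$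
At $u=1$ the integrand blows up where $e^{id\theta}=-1$. Let $\varphi_c=(2c-1)\pi/d$ and $I_c=[\varphi_c-\frac\pi d,\varphi_c+\frac\pi d]$ for $1\le c\le d'$, and for $d$ odd $I_0=[\pi-\frac\pi d,\pi]$. These tile $[0,\pi]$. Write $\theta=\varphi_c+x$ on $I_c$ ($c\ge1$) and $\theta=\pi-x$ on $I_0$. Since $|dx/2|\le\pi/2$, $|\sin y|\ge\frac2\pi|y|$ there, and $4u\ge1$,
$$|1+ue^{id\theta}|^2=\delta^2+4u\sin^2(dx/2)\ge\pi^{-2}(\delta^2+d^2x^2).$$
Split by the numbers $p_c$ of angles in $I_c$, with $\sum p_c=\ell$ (and $p_0=0$ if $d$ is even): $h_d=\sum_{(p_c)}E_{(p_c)}$, where $E_{(p_c)}$ is $\frac1{\prod p_c!}$ times the integral of the same integrand, without $\frac1{\ell!}$, over $\prod I_c^{p_c}$.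

**Step 2: bound each piece.** $|2\cos\theta_a-2\cos\theta_b|$ is at most $2|x_a-x_b|$ on $I_c$ ($c\ge1$) and at most $|x_a^2-x_b^2|$ on $I_0$, as it equals $|4\sin\frac{x_a+x_b}2\sin\frac{x_a-x_b}2|$ there. Also $\frac2\pi\sin^2\theta\le x^2$ on $I_0$. All other factors are bounded. So $E_{(p_c)}\le\mathrm{const}\cdot B_{p_0}\prod_{c\ge1}A_{p_c}$ with
$$A_p=\int_{|x_a|\le\pi/d}\prod_a(\delta^2+d^2x_a^2)^{-m}\prod_{a<b}(x_a-x_b)^2dx,\quad B_p=\int_{0\le x_a\le\pi/d}\prod_a x_a^2(\delta^2+d^2x_a^2)^{-m}\prod_{a<b}(x_a^2-x_b^2)^2dx.$$
By Andréief's identity $A_p/p!$ and $B_p/p!$ are Gram determinants, of $1,x,\dots,x^{p-1}$ and of $x,x^3,\dots,x^{2p-1}$ respectively, for the weight $(\delta^2+d^2x^2)^{-m}$. By Hadamard's inequality they are at most the products of their diagonal entries $\int x^{2i}(\delta^2+d^2x^2)^{-m}dx$, respectively $\int x^{4i+2}(\delta^2+d^2x^2)^{-m}dx$, $0\le i<p$. Such an integral of $x^{2k}$ is $O(\delta^{2k+1-2m})$ if $k\le m-1$ (substitute $x=\delta y$; the integral over all $y$ converges) and $O(1)$ if $k\ge m$. Hence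
$$A_p=O(\delta^{-e_U(p)}),\ e_U(p)=\sum_{i<p}(2m-1-2i)_+;\qquad B_p=O(\delta^{-e_S(p)}),\ e_S(p)=\sum_{i<p}(2m-3-4i)_+ .$$

**Step 3: the largest exponent for $d$ even.** Let $\lambda=2\ell/d<m$ and $q(p)=2mp-p^2$. If $p\le m$, $e_U(p)=q(p)=q(\lambda)+2(m-\lambda)(p-\lambda)-(p-\lambda)^2$. If $p\ge m$, $e_U(p)=m^2=q(\lambda)+(m-\lambda)^2<q(\lambda)+2(m-\lambda)(p-\lambda)$. Since $\sum_c(p_c-\lambda)=\ell-\frac d2\lambda=0$, summing gives $\sum e_U(p_c)\le\frac d2q(\lambda)=\ell(2N-2\ell)/d=D_d$, with equality iff all $p_c=\lambda$ (so $d\mid2\ell$).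

**Step 4: the largest exponent for $d$ odd.** Write $2\ell=ds+\rho$, $0\le\rho<d$, and $\mu=2m-2s-1$. Since $s\le2\ell/d<m$, $\mu\ge1$. We compare with the line of slope $\mu$. The increment of $e_U(p)-\mu p$ from $p=i$ to $i+1$ is $2(s-i)$ for $i\le m-1$ and $-\mu$ for $i\ge m$. So it is $>0$, $=0$, $<0$ for $i<s$, $i=s$, $i>s$, and the maximum is attained exactly at $p\in\{s,s+1\}$, with value $s^2+s$. The increment of $e_S(p)-\mu p$ is $2(s-1-2i)$ when $2m-3-4i>0$. Otherwise it is $-\mu$, and then $4i>2m-3\ge2s-1$, so $2i>s-1$. So it is $>0$, $=0$, $<0$ for $2i<s-1$, $2i=s-1$, $2i>s-1$. Its maximum is $\lfloor s^2/2\rfloor$, attained only at $p=s/2$ if $s$ is even. Hence the exponent is at most $\mu\ell+\frac{d-1}2(s^2+s)+\lfloor s^2/2\rfloor$, while, as $D_d=2m\ell-\ell(2\ell+1)/d$,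
$$D_d-\mu\ell=\frac{(ds+\rho)(ds+d-1-\rho)}{2d}=\frac{ds^2}2+\frac{(d-1)s}2+\frac{\rho(d-1-\rho)}{2d}.$$
So the exponent is $\le D_d$. Equality forces $s$ even, $\rho\in\{0,d-1\}$, $p_0=s/2$, $p_c\in\{s,s+1\}$ for $c\ge1$, and $\sum_{c\ge1}p_c=\ell-\frac s2=\frac{d-1}2s+\frac\rho2$. Thus all $p_c=s$ if $\rho=0$ ($d\mid2\ell$), and all $p_c=s+1$ if $\rho=d-1$ ($d\mid2\ell+1$). Conversely $d\mid2\ell$ with $d$ odd forces $s$ even, and $d\mid2\ell+1$ forces $(2\ell+1)/d=s+1$ odd. These are the assignments in the statement, and for them the exponent equals $D_d$.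

So outside the listed cases the limit is $0$. In the listed cases it is the limit for the single assignment $p_c=p$ ($c\ge1$), $p_0$. There $p<m$ (as $n\ge1$) and $2p_0+1\le p+1\le m$, so no positive part is cut off and
$$D_d=d'p(2m-p)+p_0(2m-2p_0-1).$$

**Step 5: the limit of the main piece.** Substitute $x=\delta y/d$ in every variable. By the bounds of Steps 1 and 2, $\delta^{D_d}$ times the integrand (with the Jacobian) is at most a constant times
$$\prod_{c\ge1}\Big[\prod_a(1+y_a^2)^{-m}\prod_{a<b}(y_a-y_b)^2\Big]\cdot\prod_ay_a^2(1+y_a^2)^{-m}\prod_{a<b}(y_a^2-y_b^2)^2 .$$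
As $(y_a-y_b)^2\le(1+y_a^2)(1+y_b^2)$ and $(y_a^2-y_b^2)^2\le(1+y_a^2)^2(1+y_b^2)^2$, this is at most a product of factors $(1+y_a^2)^{p-1-m}$ and $(1+y_a^2)^{2p_0-1-m}$, with exponents $\le-1$. So it is integrable, and dominated convergence applies. Pointwise, $\delta^{-2}|1+ue^{id\theta}|^2\to1+y^2$.

For the other factors write the density as $\frac1{\ell!(2\pi)^\ell}\prod_{i<j}|z_i-z_j|\prod_a|2\sin\theta_a|$, with $z_1,\dots,z_{2\ell}$ all the eigenvalues $e^{\pm i\theta_a}$. Let $Z=\{\zeta:\zeta^d=-1\}$; its elements other than $-1$ are the $e^{\pm i\varphi_c}$. In the limit $p$ eigenvalues cluster at each $\zeta\ne-1$ in $Z$, and $2p_0$ at $-1$ (if $d$ is odd). Inside the clusters at $e^{\pm i\varphi_c}$ the differences together give $\prod_{a<b}(y_a-y_b)^2(\delta/d)^{p(p-1)}$, and $dx$ gives $(\delta/d)^p$. At $-1$, $|z_a-\bar z_a||2\sin\theta_a|\sim4x_a^2$, the other differences give $\prod_{a<b}(x_a^2-x_b^2)^2$, and with $dx$ the power of $\delta/d$ is $2p_0^2+p_0$. So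
$$\delta^{D_d}h_d\to X\Big(\frac{J_p}{(2\pi)^pp!\,d^{p^2}}\Big)^{d'}\frac{4^{p_0}K_{p_0}}{(2\pi)^{p_0}p_0!\,d^{2p_0^2+p_0}},$$
$$J_p=\int_{\mathbb R^p}\prod(1+y_a^2)^{-m}\prod_{a<b}(y_a-y_b)^2dy,\quad K_p=\int_{[0,\infty)^p}\prod y_a^2(1+y_a^2)^{-m}\prod_{a<b}(y_a^2-y_b^2)^2dy,$$
and $X=\prod_{\{\zeta\ne\zeta'\}\subset Z}|\zeta-\zeta'|^{k_\zeta k_{\zeta'}}\prod_{c=1}^{d'}|2\sin\varphi_c|^{p}$, with $k_\zeta=p$ for $\zeta\ne-1$ and $k_{-1}=2p_0$.

**Step 6: the powers of $d$.** With $P(x)=x^d+1$ we have $\prod_{\zeta'\ne\zeta}|\zeta-\zeta'|=|P'(\zeta)|=d$, so $\prod_{\{\zeta,\zeta'\}}|\zeta-\zeta'|=d^{d/2}$. Also $\prod_c|2\sin\varphi_c|^2=\prod_{\zeta\in Z,\zeta\neq-1}|1-\zeta^2|$, which is $|P(1)P(-1)|=4$ for $d$ even and $\frac{P(1)}2\cdot|P'(-1)|=d$ for $d$ odd. For $d$ even $X=d^{dp^2/2}2^p$, and the powers of $d$ cancel, leaving $2^p$. For $d$ odd, pairs avoiding $-1$ give $d^{(d/2-1)p^2}$ and pairs containing $-1$ give $d^{2pp_0}$; the total exponent of $d$ is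
$$(\tfrac d2-1)p^2+2pp_0+\tfrac p2-\tfrac{d-1}2p^2-2p_0^2-p_0=-\tfrac12(p-2p_0)(p-2p_0-1)=0 ,$$
as $p-2p_0\in\{0,1\}$ (for $d=1$ there is nothing to check).

**Step 7: Cayley transform, to recognize $\alpha_p$ and $\beta_p$.** With $y=\tan(\phi/2)$ we have $1+y^2=\cos^{-2}(\phi/2)$, $(y_a-y_b)^2=\frac{|e^{i\phi_a}-e^{i\phi_b}|^2}{4\cos^2(\phi_a/2)\cos^2(\phi_b/2)}$ and $dy=\frac{d\phi}{2\cos^2(\phi/2)}$. Since $|1+e^{i\phi}|=2|\cos(\phi/2)|$, Weyl integration for $U(p)$ gives
$$\frac{J_p}{(2\pi)^pp!}=2^{-p^2}\int_{U(p)}\prod_a\cos^{2(m-p)}(\phi_a/2)\,dh=2^{-p(2m-p)}\alpha_p .$$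
Similarly $(y_a^2-y_b^2)^2=\frac{(2\cos\phi_a-2\cos\phi_b)^2}{16\cos^4(\phi_a/2)\cos^4(\phi_b/2)}$ and $y^2dy=\frac{\sin^2\phi\,d\phi}{8\cos^6(\phi/2)}$, so the power of the cosine is $2m-6-4(p-1)=2(m-2p-1)$, the power of $2$ is $-3p-2p(p-1)$, and
$$\Big(\frac2\pi\Big)^{p}\frac{K_{p}}{p!}=2^{-2p^2-p}\int_{Sp(2p)}\prod_a\cos^{2(m-2p-1)}(\phi_a/2)\,dh=2^{-p(2m-2p-1)}\beta_p .$$
By the last formula of Step 4 the powers of $2$ multiply to $2^{-D_d}$. Thus $\delta^{D_d}h_d\to2^{-D_d}\alpha_p^{d'}\beta_{p_0}$, with an additional factor $2^p$ (and no $\beta$) for $d$ even. Multiply by $\lim((1-t)/\delta)^{D_d}=(2/d)^{D_d}$. $\square$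

## 13. The two matrix integrals

**Lemma 11.** $\alpha_p=M(m-p,p)$ and $\beta_p=\mathrm{Cat}(m-2p-1,p)$.

*Proof.* For $\alpha_p$ put $r=m-p$. The dual Cauchy identity gives $\det(1+h)^r=\sum_{\lambda\subseteq(r^p)}s_\lambda(h)s_{\lambda'}(1^r)$. By orthonormality of the $s_\lambda$ on $U(p)$, $\alpha_p=\sum_{\mu\subseteq(p^r)}s_\mu(1^r)^2$. The skew shape $(p^r)/\mu$ rotated by $180^\circ$ is the complementary partition, whose Schur function in $r$ variables is $(z_1\cdots z_r)^ps_\mu(z_1^{-1},\dots,z_r^{-1})$. So $s_{(p^r)/\mu}(1^r)=s_\mu(1^r)$, and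
$$\alpha_p=\sum_\mu s_\mu(1^r)s_{(p^r)/\mu}(1^r)=s_{(p^r)}(1^{2r})=\prod_{i\le r<j\le2r}\frac{p+j-i}{j-i}=M(r,p),$$
by Weyl's dimension formula, with $i=r+1-a$, $j=r+b$.

For $\beta_p$ we use
$$\int_{Sp(2p)}\prod_{j=1}^{k}\det(1+y_jh)\,dh=(y_1\cdots y_k)^p\,sp_{(p^{k})}(y_1^{\pm1},\dots,y_k^{\pm1})$$
(Bump–Gamburd, Comm. Math. Phys. 265 (2006); this is the coefficient of the trivial character in the dual Cauchy identity for $Sp(2p)\times Sp(2k)$). At $y_j=1$, $k=m-2p-1$, Weyl's dimension formula gives $\mathrm{Cat}(k,p)$ as in Section 9. $\square$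

## 14. The monomial basis and the invariant facets

**Proposition 12** (Jonsson–Welker, Illinois J. Math. 51 (2007)). The monomials whose support contains no $\ell+1$ mutually crossing pairs ("standard monomials") form a basis of $R$.

*Proof.*

**Step 1: standard monomials span.** Let the weight of $x_{ab}$ be the length of the chord $ab$ in the regular $N$-gon, and use a monomial order refining this weight. For four vertices, the two crossing chords have larger total length than either non-crossing pair, by the triangle inequality. Hence a perfect matching of $2\ell+2$ vertices containing two non-crossing chords is not of maximal weight. So the leading monomial of each Pfaffian is the fully crossing matching, and $\mathrm{in}(I)\supseteq J$, the ideal generated by all $(\ell+1)$-crossings. The monomials outside $\mathrm{in}(I)$ form a basis of $R$, and they are all standard.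

**Step 2: independence, by comparing poles.** All facets of $\Delta$ have $D_1=\ell(N+n)$ elements, so as $t\to1^-$
$$\sum_kt^k\#\{\text{standard monomials of degree }k\}=\sum_{F\in\Delta}\Big(\frac t{1-t}\Big)^{|F|}\sim|\mathcal T|(1-t)^{-D_1},\qquad|\mathcal T|=\mathrm{Cat}(n,\ell).$$
Take $d=1$ in (4), so $m=N$; $\gamma^N=-1$ acts trivially in even degrees. Proposition 10 and Lemma 11 with $\beta_\ell=\mathrm{Cat}(N-2\ell-1,\ell)=\mathrm{Cat}(n,\ell)$ give $\sum_kt^k\dim R_k\sim\mathrm{Cat}(n,\ell)(1-t)^{-D_1}$. If some $\kappa\in\mathrm{in}(I)$ were a standard monomial, its support would lie in a facet $F$, and all monomials supported in $F$ and divisible by $\kappa$ would lie in $\mathrm{in}(I)$. Their generating function is $t^{\deg\kappa}(1-t)^{-D_1}$. So the leading coefficient for $R$ would be at most $|\mathcal T|-1$, a contradiction. So $\mathrm{in}(I)=J$. $\square$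

Now let $g$ be rotation by $m=N/d$ steps, of order $d$, and let $\mathrm{Fix}_d$ be the set of $g$-invariant $\ell$-triangulations.

**Proposition 13.** $|\mathrm{Fix}_d|$ is given by the four lines of Theorem 2(ii), and $\#\mathrm{Fix}(\mathrm{row}^{N/d})=|\mathrm{Fix}_d|$.

*Proof.*

**Step 1: expand $h_d$ over invariant faces.** Since $\gamma^m$ permutes the basis of standard monomials, $\mathrm{tr}(\gamma^m|R_k)$ is the number of $g$-invariant standard monomials of degree $k$. An invariant monomial has exponents constant and positive on the orbits in its support. By (4)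
$$h_d(t)=\sum_{F\in\Delta,\ gF=F}\ \prod_{o\in F/\langle g\rangle}\frac{t^{|o|}}{1-t^{|o|}}.\tag{5}$$

**Step 2: find the faces with most orbits.** A nontrivial rotation fixing a pair must swap its two vertices. So orbits of pairs have size $d$, except that for $d$ even orbits of diameters have size $d/2$. Let $e(F)$ be the number of diameters in $F$. Diameters cross mutually, so $e(F)\le\ell$. The number of orbits in $F$ is $|F|/d$ ($d$ odd) or $(|F|+e(F))/d$ ($d$ even). So it is $\le D_d$, and equality forces $|F|=\ell(N+n)$, i.e. $F$ is a facet. Conversely every invariant facet attains $D_d$: for $d$ even, $g^{d/2}$ is the central symmetry, and Lemma 9 gives $e(F)=\ell$. In that case $F$ has $2\ell/d$ orbits of diameters. Each orbit contributes $1/|o|$ in the limit, so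
$$\lim_{t\to1^-}(1-t)^{D_d}h_d(t)=|\mathrm{Fix}_d|\, d^{-D_d}\ (d\text{ odd}),\qquad|\mathrm{Fix}_d|\, d^{-D_d}\,2^{2\ell/d}\ (d\text{ even}).$$

**Step 3: compare with Proposition 10 and Lemma 11.** As $N=(n+1)+2\ell=n+(2\ell+1)$ and $d\mid N$, we have $d\mid2\ell\Leftrightarrow d\mid n+1$ and $d\mid2\ell+1\Leftrightarrow d\mid n$.

* $d$ even, $n+1=dr$, $2\ell=ds$: $m=r+s$, $p=s$, so $|\mathrm{Fix}_d|=\alpha_s^{d/2}=M(r,s)^{d/2}$; the factors $2^{2\ell/d}=2^p$ cancel.
* $d$ odd, $n+1=dr$, $2\ell=ds$: $m=r+s$, $p=s$, $p_0=\frac s2$, $m-2p_0-1=r-1$, so $|\mathrm{Fix}_d|=M(r,s)^{(d-1)/2}\mathrm{Cat}(r-1,\frac s2)$.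
* $d$ odd, $n=dr$, $2\ell+1=ds$: $m=r+s$, $p=s$, $p_0=\frac{s-1}2$, $m-2p_0-1=r$, so $|\mathrm{Fix}_d|=M(r,s)^{(d-1)/2}\mathrm{Cat}(r,\frac{s-1}2)$.
* Otherwise $|\mathrm{Fix}_d|=0$.

Finally, by Theorem 2(i) $\mathrm{row}^{N/d}$ corresponds to rotation by $m$ steps in one of the two directions, and both have the fixed set $\mathrm{Fix}_d$. $\square$

For $N=4$, $\ell=1$, $d=2$ all this can be seen at once. The orbits are $\{12,34\}$, $\{23,14\}$, $\{13\}$, $\{24\}$, and only $13,24$ are incompatible, so (5) sums to $\frac{1}{(1-t^2)^2}\big(1+\frac{2t}{1-t}\big)=\frac1{(1-t)^3(1+t)}$. Here $D_2=3$, the limit is $\frac12=|\mathrm{Fix}_2|\cdot2^{-3}\cdot2$, and $|\mathrm{Fix}_2|=2=M(1,1)$.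

## 15. $Cat_\ell$ at roots of unity

**Proposition 14.** $Cat_\ell(x)$ is a polynomial, and $Cat_\ell(\omega')=|\mathrm{Fix}_d|$ for $d\mid N$ and every primitive $d$-th root of unity $\omega'$.

*Proof.*

**Step 1: polynomiality.** Put $\{k\}=x^{k/2}-x^{-k/2}$. In Weyl's character formula for $sp_{(\ell^n)}$ specialize the variables to $x^1,\dots,x^n$. With $l_j=\ell+j$ the numerator $\det(x^{il_j}-x^{-il_j})$ is the type $C_n$ denominator in the variables $x^{l_j}$, so it factors as $\pm\prod_j\{2l_j\}\prod_{j<k}\{l_j+l_k\}\{l_j-l_k\}$, and the denominator likewise with $j$ for $l_j$. The differences cancel, and $\{i+j+2\ell\}/\{i+j\}=x^{-\ell}[i+j+2\ell]_x/[i+j]_x$. So $Cat_\ell(x)=x^{\ell n(n+1)/2}\,sp_{(\ell^n)}(x^{\pm1},\dots,x^{\pm n})$. This is a Laurent polynomial, and it is regular at $0$ because each $[k]_x$ has constant term $1$. Hence it is a polynomial.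

For $d=1$, $Cat_\ell(1)=\mathrm{Cat}(n,\ell)=|\mathrm{Fix}_1|$. Let $d\ge2$, $n=dq+\rho$, $0\le\rho<d$. All congruences are mod $d$, and $2\ell\equiv-(n+1)$.

**Step 2: the order of vanishing.** $[k]_x$ has a zero at $\omega'$ iff $d\mid k$, and it is simple. Let $A_k=\#\{1\le i\le j\le n:i+j\equiv k\}$. The order of vanishing of $Cat_\ell$ at $\omega'$ is $A_{-2\ell}-A_0=A_{n+1}-A_0$. Write $A_k=\frac12(B_k+C_k)$ with $B_k=\#\{(i,j)\in[n]^2:i+j\equiv k\}$, $C_k=\#\{i\in[n]:2i\equiv k\}$. Let $N_c=\#\{i\in[n]:i\equiv c\}$, which is $q+1$ for $c\in\{1,\dots,\rho\}$ and $q$ for the other residues. As $n+1\equiv\rho+1$, we have $N_{n+1-c}=N_c$, and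
$$B_{n+1}-B_0=\sum_cN_c^2-\sum_cN_cN_{-c}=\tfrac12\sum_c(N_c-N_{-c})^2=\min(\rho,d-1-\rho).$$
For the last equality, the sets $\{1,\dots,\rho\}$ and $\{d-\rho,\dots,d-1\}$ have $\max(0,2\rho-d+1)$ common elements, so their symmetric difference has $2\min(\rho,d-1-\rho)$ elements.

*$d$ odd.* $C_0=q$. $C_{n+1}=q+1$ if $\rho$ is odd (as $\frac{\rho+1}2\in[1,\rho]$), and $C_{n+1}=q$ if $\rho$ is even (as $\frac{\rho+1+d}2\in(\rho,d]$). So the order of vanishing is $\frac12(\min(\rho,d-1-\rho)+[\rho\text{ odd}])$, which is $0$ iff $\rho\in\{0,d-1\}$, i.e. $d\mid n$ or $d\mid n+1$.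

*$d$ even.* Then $N$ is even and $n,\rho$ are odd. $C_0=2q+[\rho\ge d/2]$ (residues $0$ and $d/2$), and $C_{n+1}=2q+1$ (residues $\frac{\rho+1}2\in[1,\rho]$ and $\frac{\rho+1+d}2\in(\rho,d]$). The order is $\frac12(\min(\rho,d-1-\rho)+[\rho<d/2])$, which is $0$ iff $\rho=d-1$, i.e. $d\mid n+1$.

So $Cat_\ell(\omega')=0=|\mathrm{Fix}_d|$ in the "otherwise" case. In the remaining cases we use that $\lim_{x\to\omega'}[k]_x/[k']_x=k/k'$ for $d\mid k,k'$, and that $[k]_{\omega'}$ depends only on $k$ mod $d$.

**Step 3: the value if $n+1=dr$, $2\ell=ds$.** Factors with $d\nmid i+j$ contribute $1$, so $Cat_\ell(\omega')=\prod_{i\le j,\ d\mid i+j}\frac{(i+j)/d+s}{(i+j)/d}$. Pairs with residues $\{c,d-c\}$, $1\le c<d/2$, are $da+c$, $db+d-c$ with $0\le a,b\le r-1$, and contribute $\prod\frac{a+b+1+s}{a+b+1}=M(r,s)$ for each $c$. Residue $0$ contributes $\prod_{1\le a\le b\le r-1}\frac{a+b+s}{a+b}$. For $d$ odd ($s$ is then even) this gives $M(r,s)^{(d-1)/2}\mathrm{Cat}(r-1,\frac s2)$. For $d$ even, residue $d/2$ contributes $\prod_{1\le a\le b\le r}\frac{a+b-1+s}{a+b-1}$. Since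 $\prod_{1\le a\le b\le r-1}\frac{a+b+s}{a+b}=\prod_{1\le a<b\le r}\frac{a+b-1+s}{a+b-1}$ (replace $b$ by $b-1$), the residues $0$ and $d/2$ together contribute $M(r,s)$. With the $\frac d2-1$ values of $c$, the total is $M(r,s)^{d/2}$.

**Step 4: the value if $d\ge3$ is odd, $n=dr$, $2\ell+1=ds$.** Here $i+j+2\ell=i+j-1+ds$, and all $A_k$ are equal ($B_k=dr^2$, $C_k=r$). So the factors not divisible by $d$ cancel and
$$Cat_\ell(\omega')=\frac{\prod_{i\le j,\,d\mid i+j-1}\big(\frac{i+j-1}d+s\big)}{\prod_{i\le j,\,d\mid i+j}\frac{i+j}d}.$$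
In the denominator, residue $0$ gives $\prod_{1\le a\le b\le r}(a+b)$, and each of the $\frac{d-1}2$ pairs $\{c,d-c\}$ gives $\prod_{a,b=1}^r(a+b-1)$. In the numerator, residue $\frac{d+1}2$ for both $i$ and $j$ gives $\prod_{1\le a\le b\le r}(a+b-1+s)$. The pair of residues $\{1,0\}$ (elements $d(a-1)+1$ and $db$ with $1\le a,b\le r$, where $(i+j-1)/d=a+b-1$) and the pairs $\{c,d+1-c\}$, $2\le c\le\frac{d-1}2$ (elements $d(a-1)+c$ and $d(b-1)+d+1-c$, where again $(i+j-1)/d=a+b-1$), give $\prod_{a,b=1}^r(a+b-1+s)$ each, $\frac{d-1}2$ times in total. As $s$ is odd and $a+b-1+s=a+b+2\cdot\frac{s-1}2$, the quotient is $M(r,s)^{(d-1)/2}\mathrm{Cat}(r,\frac{s-1}2)$.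

Comparing with Proposition 13, $Cat_\ell(\omega')=|\mathrm{Fix}_d|$ in all cases. $\square$

Propositions 13 and 14 together are Theorem 2(ii), and Theorem 2 implies Theorem 1 by the argument in Section 2. $\blacksquare$
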